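# A group whose ergodic self-couplings have exactly the indices $2^n$

## 1. One index or a continuum: a dichotomy that looks plausible

Compare a countable group with itself by measure equivalence, and record the factor by which the comparison changes volume. A first guess is that there are two kinds of groups. A rigid group allows only the factor $1$, and a flexible group allows a continuum of factors. In particular the set of factors would never be discrete unless it is $\{1\}$. Let us make this precise, test it, and then see that it is wrong.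

**Definition (coupling, index).** Let $\Gamma,\Lambda$ be countable discrete groups. A *measure equivalence (ME) coupling* of $\Gamma$ with $\Lambda$ is a standard Borel space $\Omega$ with a nonzero $\sigma$-finite measure $m$ and commuting measure-preserving actions of $\Gamma$ and $\Lambda$. Each action is free and has a fundamental domain of finite measure, that is, a Borel set $X_\Gamma$, resp. $X_\Lambda$, meeting almost every orbit of the group exactly once, with $0<m(X_\Gamma),m(X_\Lambda)<\infty$. The *index* is $[\Gamma:\Lambda]_\Omega=m(X_\Lambda)/m(X_\Gamma)$. The coupling is *ergodic* if $\Gamma\times\Lambda$ acts ergodically on $(\Omega,m)$. If a coupling exists, the groups are called ME.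

The index does not depend on the domains. If $X,X'$ are two fundamental domains for $\Gamma$, then $m(X)=\sum_\gamma m(X\cap\gamma X')=\sum_\gamma m(\gamma^{-1}X\cap X')=m(X')$.

For a self-coupling ($\Lambda=\Gamma$) we write $\Gamma_l=\Gamma\times1$ and $\Gamma_r=1\times\Gamma$ for the two copies, and $X_l,X_r$ for their domains, so the index is $m(X_r)/m(X_l)$. Let $E(\Gamma)\subset\mathbb R_+^*$ be the set of indices of ergodic self-couplings, and $I_{\mathrm{ME}}(\Gamma)$ the set of indices of all self-couplings. Always $1\in E(\Gamma)$: take $\Omega=\Gamma$ with counting measure and left and right multiplication. Exchanging the two copies gives $E(\Gamma)=E(\Gamma)^{-1}$.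

Ergodicity matters. Given self-couplings $\Omega_1,\Omega_2$ of indices $\iota_1,\iota_2$, scale the measures so that the left domains have measures $c_1,c_2>0$ with $c_1+c_2=1$. The disjoint union is then a self-coupling of index $c_1\iota_1+c_2\iota_2$. So $I_{\mathrm{ME}}(\Gamma)$ is convex, and its only possible discrete value is a single point. It is known that $I_{\mathrm{ME}}(\Gamma)$ is an ME invariant.

The basic tool for bounding indices is the following theorem about $\ell^2$ Betti numbers $\beta_n(\Gamma)\in[0,\infty]$.

**(F1)** (Gaboriau, *Invariants $\ell^2$ de relations d'équivalence et de groupes*, 2002.) If $\Omega$ is an ME coupling of $\Gamma$ with $\Lambda$, then for all $n$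
$$\beta_n(\Gamma)\,m(X_\Lambda)=\beta_n(\Lambda)\,m(X_\Gamma). \tag{1}$$
In particular, vanishing of $\beta_n$ is an ME invariant.

To check the normalization, let $\Gamma$ have finite index in $\Lambda$ and let $\Omega=\Lambda$ with counting measure. Then $m(X_\Lambda)=1$ and $m(X_\Gamma)=[\Lambda:\Gamma]$, and (1) says $\beta_n(\Gamma)=[\Lambda:\Gamma]\beta_n(\Lambda)$, as it should.

Now the tests.

*Finite groups.* If $|\Gamma|<\infty$, then $|\Gamma|\,m(X_l)=m(\Omega)=|\Gamma|\,m(X_r)$, so $E(\Gamma)=\{1\}$.

*Groups with some $\beta_n\ne0,\infty$.* By (1) with $\Lambda=\Gamma$ we get $m(X_r)=m(X_l)$, so $E(\Gamma)=I_{\mathrm{ME}}(\Gamma)=\{1\}$. The free group $F_2$ is an example, since $\beta_1(F_2)=1$.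

*The group $\mathbb Z$.* For irrational $t>0$ let $\Omega=\mathbb R$ with Lebesgue measure, let the left copy act by translation by $1$ and the right copy by translation by $t$. Domains are $[0,1)$ and $[0,t)$, and the index is $t$. Since $\mathbb Z+t\mathbb Z$ is dense in $\mathbb R$, the joint action is ergodic. For rational $t=a/c$ in lowest terms let $\Omega=\mathbb Z$ with counting measure, with the left copy acting by translation by $c$ and the right copy by translation by $a$. The index is $a/c$, and the joint action is transitive because $\gcd(a,c)=1$. Hence $E(\mathbb Z)=\mathbb R_+^*$.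

*The groups $\mathbb Z\times\Delta$.* Multiply a coupling $\Omega$ from the previous case by $\Delta$ with left and right multiplication. The index is unchanged. The joint action is ergodic: it is transitive on the factor $\Delta$, and the stabilizer of a point of $\Delta$ contains the two copies of $\mathbb Z$, which act ergodically on $\Omega$. So $E(\mathbb Z\times\Delta)=\mathbb R_+^*$.

More generally, $I_{\mathrm{ME}}(\Gamma)=\mathbb R_+^*$ whenever $\Gamma$ is the direct product of an infinite amenable group with any group. In all of these cases we see $\{1\}$ or everything. In "Examples of Groups that are Measure Equivalent to the Free Group", arXiv:math/0503181 (2005), Damien Gaboriau asks whether there are groups $\Gamma$ for which the set of all indices of ergodic ME couplings of $\Gamma$ with itself is discrete and $\ne\{1\}$. There are.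

**Theorem 1.** There is a countable group $\Gamma$ with $E(\Gamma)=\{2^n:n\in\mathbb Z\}$. This set is discrete (and closed) in $\mathbb R_+^*$ and $\ne\{1\}$.

**Theorem 2.** For every subgroup $S\le\mathbb Q_{>0}$ there is a countable group $\Gamma_S$ with $E(\Gamma_S)=S$. In particular, for every rational $c>1$, the discrete set $c^{\mathbb Z}$ is the set of indices of ergodic self-couplings of some countable group.

**Proposition 3.** For every countable $\Gamma$: if $E(\Gamma)\neq\{1\}$, then $E(\Gamma)$ is unbounded and has infimum $0$. Thus a discrete set $E(\Gamma)\ne\{1\}$ is always infinite.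

Theorem 1 is the case $S=\langle2\rangle$ of Theorem 2, and we prove Theorem 2. On a first pass take $S=\langle2\rangle$ throughout, with $J=\{1\}$ and $g_1=2$ in the construction below. Proposition 3 is not needed for the theorems and is proved in the last section.

## 2. Unequal commensuration, and what Betti numbers alone cannot exclude

Producing the index $2$ is easy.

**Lemma 1 (double cosets).** Let $\Gamma\le H$ be countable groups and $h\in H$ with $a=[\Gamma:\Gamma\cap h\Gamma h^{-1}]$ and $c=[\Gamma:\Gamma\cap h^{-1}\Gamma h]$ finite. Then $\Omega=\Gamma h\Gamma$, with counting measure and $(\gamma,\lambda)x=\gamma x\lambda^{-1}$, is an ergodic self-coupling of $\Gamma$ of index $a/c$.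

*Proof.* Both actions are free, and the joint action is transitive, hence ergodic. Every orbit of the left action is $\Gamma hy$ with $y\in\Gamma$, and $\Gamma hy=\Gamma hy'$ iff $y'y^{-1}\in h^{-1}\Gamma h$. So there are $c$ such orbits and $m(X_l)=c$. Every orbit of the right action is $yh\Gamma$, and $yh\Gamma=y'h\Gamma$ iff $y^{-1}y'\in h\Gamma h^{-1}$. So $m(X_r)=a$. $\square$

Take for instance $\Gamma=\mathbb Z$ inside $\mathbb Q\rtimes\langle2\rangle$ and let $h$ be multiplication by $2$. Then $h\Gamma h^{-1}=2\mathbb Z$ and $h^{-1}\Gamma h=\frac12\mathbb Z$, so $a=2$, $c=1$. The powers of $h$ give exactly the indices $2^n$. This first approach stops at the other inclusion: the self-couplings on $\mathbb R$ are not double cosets, and they fill up $\mathbb R_+^*$. So we need a reason why *every* ergodic self-coupling has index in $2^{\mathbb Z}$.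

The only tool so far is (F1), and applied to $\Gamma$ itself it is useless. A Betti number $\beta_n(\Gamma)\ne0,\infty$ forces index $1$ and kills the index $2$, and the values $0$ and $\infty$ say nothing. We must apply it to *subgroups* of $\Gamma$.

Suppose therefore that $\Gamma$ has a family of subgroups $\Gamma_v$, indexed by a $\Gamma$-set $V$ with $\Gamma_v$ the stabilizer of $v$. Suppose each $v$ has a $\Gamma$-invariant height $\mathrm{ht}(v)\in2^{\mathbb Z}$, that $\Gamma$ is transitive on each height, and that in one degree the $\ell^2$ Betti number of $\Gamma_v$ is $\mathrm{const}\cdot\mathrm{ht}(v)^{-1}\in(0,\infty)$. Suppose also that rigidity forces a point $\omega$ of any self-coupling to act as a bijection $v\mapsto\omega v$ of $V$, equivariantly. For $v$ of height $s$ and $w$ of height $t$ the set $\{\omega:\omega v=w\}$ should be a coupling of $\Gamma_v$ with $\Gamma_w$, with domain of measure $x_{s,t}=m(X_r\cap\{\omega v\in\Gamma w\})$ for $\Gamma_w$ and $y_{s,t}=m(X_l\cap\{\omega^{-1}w\in\Gamma v\})$ for $\Gamma_v$. (Section 6 proves this in our case.) Then (1)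 reads $y_{s,t}=(t/s)\,x_{s,t}$, and summation gives $\sum_tx_{s,t}=m(X_r)$ and $\sum_sy_{s,t}=m(X_l)$. If $\omega$ multiplies all heights by one constant $\kappa$, then $m(X_l)=\kappa\, m(X_r)$, and the index is $\kappa^{-1}\in2^{\mathbb Z}$.

But the bookkeeping does not force one constant. Put $x_{s,t}=\frac12$ if $t/s\in\{1,2\}$ and $0$ otherwise. Then $\sum_tx_{s,t}=1$ for all $s$ and $\sum_sy_{s,t}=\frac12+\frac22=\frac32$ for all $t$. All equations hold, with "index" $\frac23\notin2^{\mathbb Z}$. So numbers alone are not enough: *the heights of different $\omega v$ must be tied to each other*.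

What ties them is a tree. We let $V$ be the vertex set of a Bass–Serre tree on which $\Gamma$ acts, and arrange the following.

1. Vertex stabilizers contain infinite normal Kazhdan subgroups, while edge stabilizers are infinite cyclic. Property (T) makes $\omega$ act on $V$, and smallness of the edge stabilizers makes the action unique and bijective.
2. Edge stabilizers are infinite. This forces $\omega$ to take neighbors $v,w$ to vertices with $\Gamma_{\omega v}\cap\Gamma_{\omega w}\ne1$.
3. The edge groups at a vertex are pairwise incompatible, so that two vertices of different types whose stabilizers meet nontrivially have a height ratio that depends only on their types.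

Then $\mathrm{ht}(\omega v)/\mathrm{ht}(v)$ is the same for neighbors, hence constant along the connected tree.

## 3. Ergodic decomposition, Betti numbers, and a Kazhdan lattice

**Ergodic decomposition of couplings.** Let $(\Omega,m)$ be an ME coupling of $\Gamma$ with $\Lambda$. Identify $X_\Lambda$ with $\Omega/\Lambda$. Then $\Gamma$ acts on $X_\Lambda$, where $\gamma\cdot x$ is the unique point of $\Lambda\gamma x\cap X_\Lambda$. Restriction to $X_\Lambda$ is a bijection from $\Lambda$-invariant measures on $\Omega$ that are finite on $X_\Lambda$ to finite measures on $X_\Lambda$.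

Under this bijection $\Gamma$-invariance corresponds to invariance for the induced action. Indeed, if $m'$ is $\Lambda$-invariant, so is $\gamma_*m'$. For $A\subset X_\Lambda$ we have $\gamma_*m'(A)=m'(\gamma^{-1}A)$, and cutting $\gamma^{-1}A$ into countably many pieces and moving each by an element of $\Lambda$ turns it into $\gamma^{-1}\cdot A\subset X_\Lambda$. So $\gamma_*m'=m'$ iff $m'(\gamma^{-1}\cdot A)=m'(A)$ for all $A\subset X_\Lambda$. Also, $\Gamma\times\Lambda$-invariant subsets of $\Omega$ correspond to $\Gamma$-invariant subsets of $X_\Lambda$, so ergodicity corresponds to ergodicity.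

The ergodic decomposition of the finite-measure action of $\Gamma$ on $X_\Lambda$ therefore gives $m=\int m_z\,d\nu(z)$ with $\nu$ finite, each $m_z$ invariant and ergodic for $\Gamma\times\Lambda$, and $m_z(X_\Lambda)=1$. Since $\int m_z(X_\Gamma)\,d\nu=m(X_\Gamma)<\infty$, for a.e. $z$ we have $m_z(X_\Gamma)<\infty$. For a.e. $z$ the set $X_\Gamma$ is still a fundamental domain for $m_z$, hence $m_z(X_\Gamma)>0$. So for a.e. $z$, $(\Omega,m_z)$ is an ergodic ME coupling with domains $X_\Gamma,X_\Lambda$.

For example, (F1) for ergodic couplings implies (F1) in general: integrate $\beta_n(\Gamma)m_z(X_\Lambda)=\beta_n(\Lambda)m_z(X_\Gamma)$ over $z$. This matters because we shall apply (F1) to couplings that need not be ergodic.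

**(F2)** (Cheeger–Gromov; Lück, *$L^2$-Invariants*.) For countable groups:

* $\beta_n(G')=[G:G']\,\beta_n(G)$ if $G'\le G$ has finite index;
* $\beta_n(G\times G')=\sum_{i+j=n}\beta_i(G)\beta_j(G')$;
* all $\beta_n$ vanish for infinite amenable groups, and $\beta_0=0$ for infinite groups;
* for infinite $G,G'$: $\beta_1(G*G')=1+\beta_1(G)+\beta_1(G')$, and $\beta_n(G*G')=\beta_n(G)+\beta_n(G')$ for $n\ge2$.

**Property (T), amenability.** A countable group $P$ has property (T), or is Kazhdan, if there are a finite set $Q\subset P$ and $\delta>0$ such that every unitary representation of $P$ with a vector $\eta$ satisfying $\|p\eta-\eta\|<\delta\|\eta\|$ for all $p\in Q$ has a nonzero invariant vector. $P$ is amenable if $\ell^\infty(P)$ has a translation-invariant mean. Infinite Kazhdan groups are not amenable, and subgroups of amenable groups are amenable.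

**(F3)** Let $K$ be a torsion-free cocompact lattice in $Sp(2,1)$; it exists by Borel and Selberg.

* $K$ has property (T) (Kostant), and so do its powers $K^m$. Being infinite, they are non-amenable.
* The locally symmetric space of $K$ is a closed aspherical $8$-manifold, and $\chi(K)\ne0$ by Hirzebruch proportionality, since the compact dual $\mathbb HP^2$ has $\chi=3$. By Atiyah, $\sum_k(-1)^k\beta_k(K)=\chi(K)\ne0$ with all $\beta_k(K)$ finite. Let $d$ be the largest $k$ with $\beta_k(K)\ne0$, and $b=\beta_d(K)\in(0,\infty)$. As $\beta_0(K)=0$, we have $d\ge1$.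
* Every $1\ne k\in K$ acts on quaternionic hyperbolic space as a hyperbolic isometry, with translation length $\ell(k)>0$. It is conjugation invariant and $\ell(k^n)=|n|\,\ell(k)$. Fix $k\ne1$ in $K$. Then $k^a\sim k^{a'}$ (conjugate in $K$) implies $|a|=|a'|$.

**Bass–Serre theory.** Recall that the fundamental group $H$ of a graph of groups with vertex groups $M_i$ contains the $M_i$ and acts without inversions on a tree $T$ with vertex set $\bigsqcup_iH/M_i$ and quotient the given graph. If the graph has no loops and $\varepsilon$ is an edge at the vertex $l$ whose group has image $A\le M_l$, then the edges of $T$ at the vertex $M_l$ lying over $\varepsilon$ are permuted transitively by $M_l$, and their stabilizers in $H$ are the groups $xAx^{-1}$, $x\in M_l$.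

## 4. The group $\Gamma_S$ and its tree

**Step 1. A scaling action on an abelian group.** This supplies the unequal commensuration of Lemma 1. Let
$$R=\bigoplus_p\mathbb F_p[t_p,t_p^{-1}],\qquad D=\bigoplus_p\mathbb F_p[t_p],\qquad B=\bigoplus_pt_p^{-1}\mathbb F_p[t_p^{-1}]$$
(sums over all primes, additive groups), so $R=D\oplus B$. Let $s\in\mathbb Q_{>0}$ act on $R$ by multiplication by $t_p^{v_p(s)}$ on the $p$-th summand. (So $2\cdot r$ is $t_2r$ on the summand of $p=2$ and $r$ on the others, not $r+r$.) Let $s=a/c$ in lowest terms. Then $sD=\bigoplus_pt_p^{v_p(s)}\mathbb F_p[t_p]$, and the $p$-th summand of $D\cap sD$ has index $p^{v_p(s)}$ in that of $D$ if $v_p(s)>0$, and index $1$ otherwise. Multiplying over $p$ gives the first equality below. The second is the first for $s^{-1}$, and the third follows from the first by applying $s^{-1}$: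
$$[D:D\cap sD]=a,\qquad[D:D\cap s^{-1}D]=c,\qquad[s^{-1}D:D\cap s^{-1}D]=a.\tag{2}$$
Form $R\rtimes S$ with $(r,s)(r',s')=(r+sr',ss')$. We compute $(r,s)^{-1}=(-s^{-1}r,s^{-1})$ and $(r,s)^{-1}(x,1)(r,s)=(s^{-1}x,1)$. So
$$(r,s)^{-1}D(r,s)=s^{-1}D,\qquad(r,s)D(r,s)^{-1}=sD.$$

**Step 2. A group $N$ whose subgroups $N_s$ have $\beta_1=s^{-1}$.** The group $D$ is amenable, so its own Betti numbers do not see the scaling. We put a free factor $\mathbb Z$ on it. Let $L=D*\mathbb Z$, with the epimorphism $l\mapsto\bar l$ onto $D$ killing $\mathbb Z$. Let $N=L\times B$ and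
$$\rho:N\to R,\qquad\rho(l,y)=\bar l+y,$$
a surjective homomorphism. For $s\in S$ put $N_s=\rho^{-1}(s^{-1}D)$. Since $D\cap B=0$, $\rho(l,y)\in D$ iff $y=0$, so $N_1=L$. By (F2), $\beta_1(L)=1$ and the other $\beta_n(L)$ vanish. For $s=a/c$ in lowest terms, $N_1\cap N_s=\rho^{-1}(D\cap s^{-1}D)$ has by (2) and surjectivity of $\rho$ index $c$ in $N_1$ and index $a$ in $N_s$. By (F2), $c\,\beta_n(N_1)=a\,\beta_n(N_s)$, so
$$\beta_1(N_s)=\frac ca=s^{-1},\qquad\beta_n(N_s)=0\quad(n\ne1).\tag{3}$$
For example, $N_2=L\times\mathbb F_2t_2^{-1}\cong L\times\mathbb Z/2$ has $\beta_1=\frac12$, and $N_{1/2}=\{l\in L:\bar l\in2\cdot D\}$ has index $2$ in $L$, so $\beta_1=2$.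

**Step 3. The graph of groups.** It should be a simple graph, so that a pair of adjacent vertices determines an edge and a direction, and going around a cycle should multiply the height by a generator of $S$. Hence we use triangles. Let $(g_j)_{j\in J}$, $\emptyset\ne J\subset\{1,2,\dots\}$, generate $S$. Let $G$ have vertices $o,(j,1),(j,2)$ for $j\in J$ and edges
$$e_{j,0}:o\to(j,1),\qquad e_{j,1}:(j,1)\to(j,2),\qquad e_{j,2}:(j,2)\to o.$$
So $G$ consists of triangles glued at $o$. It has no loops, and two adjacent vertices are joined by a unique edge. Put $m_o=2$, $m_{(j,1)}=2j+1$, $m_{(j,2)}=2j+2$. These numbers are pairwise distinct and $\ge2$. The vertex groups are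
$$M_i=W_i\times N,\qquad W_i=K^{m_i},$$
and all edge groups are $\mathbb Z$. For $q\ge1$ let $u^i_q=(k,k^q,1,\dots,1)\in W_i$, which has infinite order. Send the generators of the edge groups to
$$e_{j,0}:\ u^o_{2j-1},\,u^{(j,1)}_1;\qquad e_{j,1}:\ u^{(j,1)}_2,\,u^{(j,2)}_1;\qquad e_{j,2}:\ u^{(j,2)}_2,\,u^o_{2j}$$
(first the image at the origin of the edge, then at its end). At every vertex of $G$, different incident edges receive different numbers $q$. The edges $e_{j,0},e_{j,1}$ form a maximal tree, so the fundamental group is
$$H=\Big\langle *_iM_i,\ (\tau_j)_{j\in J}\ \Big|\ u^o_{2j-1}=u^{(j,1)}_1,\ u^{(j,1)}_2=u^{(j,2)}_1,\ u^{(j,2)}_2=\tau_ju^o_{2j}\tau_j^{-1}\Big\rangle.$$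
Let $T$ be its Bass–Serre tree and $V=\bigsqcup_iH/M_i$ its vertex set. $H$ preserves the orientation of $T$ lifted from $G$. A lift of $e_{j,0}$ joins $hM_o$ to $hM_{(j,1)}$, a lift of $e_{j,1}$ joins $hM_{(j,1)}$ to $hM_{(j,2)}$, and a lift of $e_{j,2}$ joins $hM_{(j,2)}$ to $h\tau_jM_o$.

**Step 4. The group $\Gamma$.** We cut $H$ down so that Lemma 1 applies. Define $\pi:H\to R\rtimes S$ by $W_i\mapsto1$, $\pi|_N=\rho$ on each $M_i$, and $\tau_j\mapsto(0,g_j)$. The relations are respected because all $u$'s go to $1$, and $\pi$ is surjective because $\rho$ is onto $R$ and the $g_j$ generate $S$. Put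
$$\Gamma=\Gamma_S:=\pi^{-1}(D)\supset\ker\pi.$$

**Definition (type, height, $K_v$).** For $v=hM_i\in V$ let $\mathrm{type}(v)=i$, let $\mathrm{ht}(v)\in S$ be the $S$-coordinate of $\pi(h)$, and let $K_v=hW_ih^{-1}$.

The height is well defined since $\pi(M_i)=R$. Type and height are $\Gamma$-invariant since $\pi(\Gamma)=D$ has trivial $S$-coordinate, and for each type all heights in $S$ occur since $\pi$ is surjective. The group $K_v$ is well defined because $W_i$ is normal in $M_i$. It lies in $\ker\pi\subset\Gamma$, is normal in the stabilizer $\Gamma_v$, and satisfies $K_{\gamma v}=\gamma K_v\gamma^{-1}$ for $\gamma\in\Gamma$. Along a lift of an edge $\varepsilon$ of $G$ in its direction, the height is multiplied by $s_\varepsilon$, where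
$$s_{e_{j,0}}=s_{e_{j,1}}=1,\qquad s_{e_{j,2}}=g_j.$$
For $S=\langle2\rangle$ the path $M_o,\,M_{(1,1)},\,M_{(1,2)},\,\tau_1M_o$ has heights $1,1,1,2$: each turn around the triangle doubles the height.

**Step 5. Four properties of the action on $T$.** These are all that the rest of the proof uses.

**(A)** *$\Gamma$ is transitive on the vertices of given type $i$ and height $s$.*

*Proof.* Let $\pi(h)=(r,s)$ and $\pi(h')=(r',s)$. Choose $x\in M_i$ with $\pi(x)=(s^{-1}(r'-r),1)$. Then $\pi(hx)=(r',s)=\pi(h')$, so $h'(hx)^{-1}\in\ker\pi\subset\Gamma$, and it maps $hM_i=hxM_i$ to $h'M_i$. $\square$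

**(B)** *If $v$ has type $i$ and height $s$, then $\Gamma_v\cong W_i\times N_s$. The largest $n$ with $\beta_n(\Gamma_v)\ne0$ is $n_i=m_id+1$, and*
$$\beta_{n_i}(\Gamma_v)=b^{m_i}\,\mathrm{ht}(v)^{-1}\in(0,\infty).\tag{4}$$
*Stabilizers of vertices of different types are not ME.*

*Proof.* For $v=hM_i$, Step 1 gives $h^{-1}\Gamma h=\pi^{-1}(\pi(h)^{-1}D\pi(h))=\pi^{-1}(s^{-1}D)$. So $h^{-1}\Gamma_vh=M_i\cap\pi^{-1}(s^{-1}D)=W_i\times N_s$. By the product formula, the top nonzero Betti number of $W_i=K^{m_i}$ is in degree $m_id$ and equals $b^{m_i}$. By (3), $\beta_n(W_i\times N_s)=s^{-1}\beta_{n-1}(W_i)$, which gives (4). Since $d\ge1$ and the $m_i$ are distinct, the $n_i$ are distinct. If $n_i>n_{i'}$, then $\beta_{n_i}$ vanishes for type $i'$ and not for type $i$, so (F1) excludes an ME coupling. $\square$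

**(C)** *For $v\ne w$, $\Gamma_v\cap\Gamma_w$ is trivial or infinite cyclic, and it is infinite if $v,w$ are adjacent. The only finite $\Gamma_v$-orbit in $V$ is $\{v\}$.*

*Proof.* Stabilizers of edges in $H$ are conjugates of groups $\langle u^i_q\rangle\subset\ker\pi$. As $\ker\pi$ is normal and contained in $\Gamma$, they lie in $\Gamma$. So edge stabilizers in $\Gamma$ equal those in $H$ and are infinite cyclic. $\Gamma_v\cap\Gamma_w$ fixes the geodesic $[v,w]$, so it lies in an edge stabilizer, and it equals one if $v,w$ are adjacent. Since $\Gamma_v\supset K_v$ is non-amenable, the cyclic group $\Gamma_v\cap\Gamma_w$ has infinite index in $\Gamma_v$, so the $\Gamma_v$-orbit of any $w\ne v$ is infinite. $\square$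

**(D)** *Let $v\ne w$ with $\Gamma_v\cap\Gamma_w\ne1$. If $i=\mathrm{type}(v)\ne i'=\mathrm{type}(w)$, then $i,i'$ are joined by an edge $\varepsilon$ of $G$, and $\mathrm{ht}(w)/\mathrm{ht}(v)=s_\varepsilon^{\pm1}$, with sign $+$ iff $\varepsilon$ is oriented from $i$ to $i'$.*

*Proof.* $\Gamma_v\cap\Gamma_w$ fixes every edge of $[v,w]$. Suppose two consecutive edges of $[v,w]$, meeting at a vertex of type $l$, lie over different edges of $G$. After a conjugation in $H$ that moves this vertex to $M_l$, their stabilizers are $x\langle u^l_q\rangle x^{-1}$ and $x'\langle u^l_{q'}\rangle x'^{-1}$ with $x,x'\in M_l$ and $q\ne q'$. They intersect nontrivially, so $(u^l_q)^a$ and $(u^l_{q'})^{a'}$ are conjugate in $M_l=W_l\times N$ for some $a,a'\ne0$. Projecting to $W_l=K^{m_l}$, they are conjugate in $W_l$. The first two coordinates give $k^a\sim k^{a'}$ and $k^{qa}\sim k^{q'a'}$. By (F3), $|a|=|a'|$ and $q|a|=q'|a'|$, so $q=q'$, a contradiction.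

Hence all edges of $[v,w]$ lie over one edge $\varepsilon$ of $G$. The vertices of $[v,w]$ lie alternately over the two ends of $\varepsilon$. Passing from the origin side to the terminal side multiplies the height by $s_\varepsilon$, and passing back divides by it. So the height is constant on each of the two classes, with ratio $s_\varepsilon$ (terminal over initial). Since $i\ne i'$, $v$ and $w$ lie over different ends of $\varepsilon$. $\square$

*Remark on the triangle.* If $G$ were a single vertex with a loop, all types would be equal, and neighbors would have height ratio $g$ or $g^{-1}$ without the types saying which. With two vertices joined by two edges, of ratios $1$ and $g$, the pair of types would leave two values. In $G$ the ordered pair $(i,i')$ determines $\varepsilon$ and its direction.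

## 5. A self-coupling permutes the vertices of the tree

Fix an ergodic self-coupling $(\Omega,m)$ of $\Gamma=\Gamma_S$, with $\Gamma_l,\Gamma_r,X_l,X_r$ as before. All groups and $V$ are countable, so we discard an invariant null set whenever countably many a.e. identities are to hold everywhere, without saying so. The goal of this section is Lemma 5.

The first lemma produces fundamental domains of finite measure for subgroups on smaller sets.

**Lemma 2.** Let $\Delta\le\Gamma_r$ and let $\Omega'\subset\Omega$ be a $\Delta$-invariant Borel set such that $\omega,\lambda\omega\in\Omega'$ with $\lambda\in\Gamma_r$ implies $\lambda\in\Delta$. Then $\Delta$ has a Borel fundamental domain on $\Omega'$, of measure $m(X_r\cap\Gamma_r\Omega')\le m(X_r)$. The same holds with $l$ in place of $r$.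

*Proof.* Write $\Gamma_r=\bigsqcup_i\Delta c_i$. Then $\bigsqcup_ic_iX_r$ is a fundamental domain for $\Delta$ on $\Omega$, and its intersection with $\Omega'$ is one for $\Delta$ on $\Omega'$. The measure is $\sum_im(c_iX_r\cap\Omega')=\sum_im(X_r\cap c_i^{-1}\Omega')$. The sets $c_i^{-1}\Omega'$ are pairwise disjoint: if $c_i^{-1}x=c_j^{-1}y$ with $x,y\in\Omega'$, then $y=c_jc_i^{-1}x$, so $c_jc_i^{-1}\in\Delta$ and $i=j$. Their union is $\Gamma_r\Omega'$, because $\Gamma_r=\bigsqcup_ic_i^{-1}\Delta$ and $\Delta\Omega'=\Omega'$. $\square$

The next lemma lets a Kazhdan subgroup of the left copy select a vertex. The idea: $\Gamma$ acts on a Hilbert space $\mathcal K_\epsilon$ made from the tree in which every nonzero vector singles out finitely many vertices. Property (T) produces an invariant field of such vectors.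

**Lemma 3 (existence).** Let $P\le\Gamma_l$ have property (T). There is a measurable $f:\Omega\to V$ that is $P$-invariant and $\Gamma_r$-equivariant.

*Proof.*

**Step 1. Reduction to a non-null piece.** It suffices to find, on every non-null $(P\times\Gamma_r)$-invariant Borel set $\Omega_0$, a non-null $(P\times\Gamma_r)$-invariant subset on which such an $f$ exists. Indeed, the invariant sets carrying such a map are closed under countable unions (make the union disjoint and glue). Take one with $m(\,\cdot\,\cap X_r)$ maximal. If its complement were non-null, we could enlarge it. We rename $\Omega_0$ as $\Omega$ and $X_r\cap\Omega_0$ as $X_r$.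

**Step 2. The space $\mathcal K_\epsilon$.** This is the Hilbert space in which the tree is represented. Let $d_T$ be the tree metric and fix $v_0\in V$. Let $\mathbf b(v)\in\ell^2(\text{edges})$ be the indicator of the edges of $[v_0,v]$. The edges in exactly one of $[v_0,v]$, $[v_0,w]$ are those of $[v,w]$, so $d_T(v,w)=\|\mathbf b(v)-\mathbf b(w)\|^2$. By Schoenberg, $e^{-\epsilon d_T}$ is a positive definite kernel for every $\epsilon>0$. (Indeed $e^{-\epsilon\|x-y\|^2}=e^{-\epsilon\|x\|^2}e^{-\epsilon\|y\|^2}e^{2\epsilon\langle x,y\rangle}$, and the exponential of a positive definite kernel is positive definite.) Let $\mathcal K_\epsilon$ be the separable Hilbert space with total vectors $\xi_v$, $v\in V$, and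
$$\langle\xi_v,\xi_w\rangle=e^{-\epsilon d_T(v,w)}.$$
$\Gamma$ acts unitarily by $\lambda\xi_v=\xi_{\lambda v}$.

**Step 3. A nonzero vector singles out finitely many vertices.** We claim that for $0\ne\zeta\in\mathcal K_\epsilon$ the set $\mathrm{Max}(\zeta)$ of maximizers of $v\mapsto|\langle\zeta,\xi_v\rangle|$ is finite and nonempty. For an edge $e$ with endpoint $u$ nearer to $v_0$ and farther endpoint $v$, put $\chi_e=\xi_v-e^{-\epsilon}\xi_u$. If $w$ is on the $u$-side of $e$, then $d_T(w,v)=d_T(w,u)+1$ and
$$\langle\xi_w,\chi_e\rangle=e^{-\epsilon(d_T(w,u)+1)}-e^{-\epsilon}e^{-\epsilon d_T(w,u)}=0.$$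
Let $e\ne e'$. If $e'$ lies on the near side of $e$, both endpoints of $e'$ are there, so $\chi_{e'}\perp\chi_e$. Otherwise $e'$ lies on the far side of $e$. Then the path from $v_0$ to $e'$ runs through $e$ and reaches the near endpoint of $e'$ first, so $e$ lies on the near side of $e'$, and again $\chi_e\perp\chi_{e'}$. Moreover $\|\chi_e\|^2=1-2e^{-2\epsilon}+e^{-2\epsilon}=1-e^{-2\epsilon}>0$, the same for all $e$. By Bessel's inequality, $\sum_e|\langle\zeta,\chi_e\rangle|^2<\infty$.

Let $M=\sup_v|\langle\zeta,\xi_v\rangle|$. It is positive since the $\xi_v$ are total, and at most $\|\zeta\|$. For all but finitely many $e$ we have $|\langle\zeta,\chi_e\rangle|<(1-e^{-\epsilon})M/2$, and then the far endpoint $v$ of $e$ satisfies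
$$|\langle\zeta,\xi_v\rangle|\le e^{-\epsilon}|\langle\zeta,\xi_u\rangle|+|\langle\zeta,\chi_e\rangle|\le e^{-\epsilon}M+\tfrac12(1-e^{-\epsilon})M=\tfrac12(1+e^{-\epsilon})M<M.$$
Every $v\ne v_0$ is the far endpoint of exactly one edge. So all but finitely many $v$ have value at most $\frac12(1+e^{-\epsilon})M$, and the supremum $M$ is attained, at finitely many vertices only.

**Step 4. An invariant field of vectors.** Here property (T) enters. Let $\mathcal H_\epsilon$ be the space of measurable $\Gamma_r$-equivariant $\zeta:\Omega\to\mathcal K_\epsilon$ with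
$$\|\zeta\|^2=\int_{X_r}\|\zeta(x)\|^2\,dm(x)<\infty.$$
Such $\zeta$ is determined by its restriction to $X_r$, which is arbitrary, so $\mathcal H_\epsilon\cong L^2(X_r,\mathcal K_\epsilon)$ is a Hilbert space. The function $\|\zeta(\cdot)\|^2$ is $\Gamma_r$-invariant, so the integral may be computed over any $\Gamma_r$-fundamental domain, for example $p^{-1}X_r$ with $p\in P$. Hence $P$ acts unitarily by $(p\zeta)(\omega)=\zeta(p^{-1}\omega)$. Define $f_0(\lambda x)=\lambda v_0$ for $x\in X_r$, $\lambda\in\Gamma_r$, and $\eta_\epsilon(\omega)=\xi_{f_0(\omega)}$. Then $\eta_\epsilon\in\mathcal H_\epsilon$, $\|\eta_\epsilon\|^2=m(X_r)$, and for $p\in P$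
$$\|p\eta_\epsilon-\eta_\epsilon\|^2=2\int_{X_r}\bigl(1-e^{-\epsilon d_T(f_0(x),f_0(p^{-1}x))}\bigr)\,dm(x)\longrightarrow0\qquad(\epsilon\to0)$$
by dominated convergence. Let $(Q,\delta)$ be as in the definition of (T) for $P$. Since $Q$ is finite, for small $\epsilon$ we have $\|p\eta_\epsilon-\eta_\epsilon\|<\delta\|\eta_\epsilon\|$ for all $p\in Q$, so $\mathcal H_\epsilon$ contains a $P$-invariant $\zeta\ne0$.

**Step 5. From vectors to vertices.** The set $\Omega_1=\{\zeta\ne0\}$ is non-null and $(P\times\Gamma_r)$-invariant. On it $\omega\mapsto\mathrm{Max}(\zeta(\omega))$ takes values in the countable set of finite nonempty subsets of $V$. It is measurable, since it is determined by the countably many measurable functions $|\langle\zeta(\omega),\xi_v\rangle|$. It is $P$-invariant, and it is $\Gamma_r$-equivariant because $\langle\lambda\zeta,\xi_{\lambda v}\rangle=\langle\zeta,\xi_v\rangle$. Compose it with the $\Gamma$-equivariant map sending a finite subset of $V$ to its center, the common midpoint of its diametral geodesics. If this is the midpoint of an edge, take the origin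 of that edge for the $\Gamma$-invariant orientation. $\square$

**Lemma 4 (uniqueness).** Let $P\le\Gamma_l$ be non-amenable. Two $P$-invariant, $\Gamma_r$-equivariant measurable maps $f,f':\Omega\to V$ agree a.e.

*Proof.* If they disagree, we produce an invariant mean on $P$.

**Step 1. A set on which a cyclic group has a finite domain.** If $f\neq f'$ on a non-null set, then for some $v'\ne w'$ the set $\Omega'=\{f=v',\,f'=w'\}$ is non-null. It is invariant under $P\times C$ with $C=\Gamma_{v'}\cap\Gamma_{w'}\le\Gamma_r$, and $C$ is trivial or infinite cyclic by (C). If $\omega,\lambda\omega\in\Omega'$ with $\lambda\in\Gamma_r$, then $\lambda v'=v'$ and $\lambda w'=w'$, so $\lambda\in C$. By Lemma 2, $C$ has a fundamental domain $Y$ on $\Omega'$ with $0<m(Y)<\infty$.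

**Step 2. A $P$-invariant mean on $L^\infty(\Omega')$.** Average over $Y$ and over $C$. Let $F_n$ be Følner sets in $C$, let $\mathrm{LIM}$ be a Banach limit, and put
$$\Phi(\psi)=\mathrm{LIM}_n\ \frac1{|F_n|\,m(Y)}\sum_{c\in F_n}\int_Y\psi(cy)\,dm(y),\qquad\psi\in L^\infty(\Omega').$$
Let $p\in P$. Then $p^{-1}Y$ is another $C$-fundamental domain on $\Omega'$, so $p^{-1}Y=\bigsqcup_{c'\in C}c'Y_{c'}$ with $Y=\bigsqcup_{c'}Y_{c'}$. As the actions commute,
$$\int_Y\psi(p^{-1}cy)\,dm(y)=\int_{p^{-1}Y}\psi(cy)\,dm(y)=\sum_{c'}\int_{Y_{c'}}\psi(cc'y)\,dm(y).$$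
Summing over $c\in F_n$ and comparing with $\sum_{c\in F_n}\sum_{c'}\int_{Y_{c'}}\psi(cy)\,dm(y)$, we see that the $n$-th averages for $\psi(p^{-1}\cdot)$ and $\psi$ differ by at most
$$\frac{\|\psi\|_\infty}{m(Y)}\sum_{c'}m(Y_{c'})\,\frac{|F_nc'\,\triangle\,F_n|}{|F_n|}\longrightarrow0$$
by dominated convergence, since the terms are bounded by the summable $2m(Y_{c'})$. So $\Phi$ is a $P$-invariant mean on $L^\infty(\Omega')$.

**Step 3. Transfer to $P$.** As $P\le\Gamma_l$, the group $P$ has a Borel fundamental domain $Z$ on $\Omega'$: with $\Gamma_l=\bigsqcup Pc_i$, intersect $\bigsqcup c_iX_l$ with $\Omega'$. The map $\ell^\infty(P)\to L^\infty(\Omega')$ taking $\varphi$ to the function $pz\mapsto\varphi(p)$ ($p\in P$, $z\in Z$) is unital, positive and $P$-equivariant. Composed with $\Phi$ it gives an invariant mean on $P$, a contradiction. $\square$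

Now apply both lemmas to the groups $K_v$, from both sides.

**Lemma 5.** There are measurable maps $f_v,g_w:\Omega\to V$ ($v,w\in V$) such that for all $(\gamma,\lambda)\in\Gamma\times\Gamma$ and a.e. $\omega$
$$f_{\gamma v}((\gamma,\lambda)\omega)=\lambda f_v(\omega),\qquad g_{\lambda w}((\gamma,\lambda)\omega)=\gamma g_w(\omega),\tag{5}$$
and for a.e. $\omega$ the maps $v\mapsto f_v(\omega)$ and $w\mapsto g_w(\omega)$ are mutually inverse bijections of $V$.

*Proof.*

**Step 1. Definition and equivariance.** The group $K_v\cong W_i$ is Kazhdan and non-amenable. Regard it in $\Gamma_l$, and let $f_v$ be the unique $K_v$-invariant, $\Gamma_r$-equivariant map $\Omega\to V$ given by Lemmas 3 and 4. For $\gamma\in\Gamma_l$ the map $\omega\mapsto f_{\gamma v}(\gamma\omega)$ is $\Gamma_r$-equivariant. It is $K_v$-invariant, since for $x\in K_v$ we have $f_{\gamma v}(\gamma x\omega)=f_{\gamma v}(\gamma x\gamma^{-1}\cdot\gamma\omega)$ and $\gamma x\gamma^{-1}\in K_{\gamma v}$. By uniqueness it equals $f_v$. Together with $\Gamma_r$-equivariance this is the first formula of (5). In particular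 $f_v$ is $\Gamma_v$-invariant. The maps $g_w$ are defined in the same way with the two copies exchanged.

**Step 2. The maps are inverse to each other.** Put $k_v(\omega)=g_{f_v(\omega)}(\omega)$. For $\gamma\in\Gamma_v$ and $\lambda\in\Gamma$, (5) gives
$$k_v((\gamma,\lambda)\omega)=g_{\lambda f_v(\omega)}((\gamma,\lambda)\omega)=\gamma k_v(\omega).$$
So $k_v$ is $\Gamma_r$-invariant and $\Gamma_v$-equivariant. By $\Gamma_r$-invariance, the finite measure $\mu(A)=m(X_r\cap k_v^{-1}(A))$ on $V$ does not depend on the choice of $X_r$. For $\gamma\in\Gamma_v$,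
$$\mu(\gamma A)=m(X_r\cap\gamma k_v^{-1}(A))=m(\gamma^{-1}X_r\cap k_v^{-1}(A))=\mu(A),$$
as $\gamma^{-1}X_r$ is another $\Gamma_r$-domain. A finite $\Gamma_v$-invariant measure on a countable set is carried by finite $\Gamma_v$-orbits, hence by $\{v\}$, by (C). So $k_v=v$ a.e., that is, $g_{f_v(\omega)}(\omega)=v$. Symmetrically, $f_{g_w(\omega)}(\omega)=w$ a.e. $\square$

## 6. Heights are multiplied by a constant: $E(\Gamma_S)\subset S$

Keep the ergodic self-coupling $\Omega$ and write $\omega v:=f_v(\omega)$.

**Step 1. Couplings of vertex stabilizers.** This step brings (F1) to the vertex groups. For $v,w\in V$ let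
$$\Omega_{v,w}=\{f_v=w\}=\{g_w=v\}\qquad\text{(equal up to null sets)}.$$
By (5) it is invariant under $\Gamma_v\le\Gamma_l$ and $\Gamma_w\le\Gamma_r$. If $\omega,\lambda\omega\in\Omega_{v,w}$ with $\lambda\in\Gamma_r$, then $w=f_v(\lambda\omega)=\lambda w$, so $\lambda\in\Gamma_w$. If $\omega,\gamma\omega\in\Omega_{v,w}$ with $\gamma\in\Gamma_l$, then $v=g_w(\gamma\omega)=\gamma v$, so $\gamma\in\Gamma_v$. By Lemma 2, if $\Omega_{v,w}$ is non-null, it is an ME coupling of $\Gamma_v$ with $\Gamma_w$. Since $\Gamma_r\Omega_{v,w}=\{f_v\in\Gamma w\}$ and $\Gamma_l\Omega_{v,w}=\{g_w\in\Gamma v\}$, its domains have measures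
$$m(\mathrm{dom}\,\Gamma_w)=m(X_r\cap\{f_v\in\Gamma w\}),\qquad m(\mathrm{dom}\,\Gamma_v)=m(X_l\cap\{g_w\in\Gamma v\}).\tag{6}$$

**Step 2. Types are preserved.** This is needed to use (D). If $\mathrm{type}(v)\ne\mathrm{type}(w)$, then $\Gamma_v,\Gamma_w$ are not ME by (B), so $\Omega_{v,w}$ is null. Hence for a.e. $\omega$, $\mathrm{type}(\omega v)=\mathrm{type}(v)$ for all $v$.

**Step 3. Neighbors stay related.** Let $v,w$ be adjacent in $T$. By Lemma 5, $\omega v\ne\omega w$ a.e. We claim $\Gamma_{\omega v}\cap\Gamma_{\omega w}\ne1$ a.e. Otherwise there are $v'\ne w'$ with $\Gamma_{v'}\cap\Gamma_{w'}=1$ such that $\Omega'=\{f_v=v',\,f_w=w'\}$ is non-null. If $\omega,\lambda\omega\in\Omega'$ with $\lambda\in\Gamma_r$, then $\lambda$ fixes $v'$ and $w'$, so $\lambda=1$. Lemma 2 with $\Delta=1$ gives $m(\Omega')\le m(X_r)<\infty$. But $\Gamma_v\cap\Gamma_w\le\Gamma_l$ is infinite by (C), it preserves $\Omega'$ since $f_v$ is $\Gamma_v$-invariant and $f_w$ is $\Gamma_w$-invariant, and it has a fundamental domain on $\Omega'$. So $\Omega'$ is a disjoint union of infinitely many sets of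 equal measure, and $m(\Omega')\in\{0,\infty\}$, a contradiction.

**Step 4. One constant.** Now we tie the heights together, which is exactly what the bookkeeping of Section 2 could not do. Let $v,w$ be adjacent, $i=\mathrm{type}(v)$, $i'=\mathrm{type}(w)$, and let $\varepsilon$ be the edge of $G$ below the edge $vw$. Then $i\ne i'$, and $\varepsilon$ is the only edge of $G$ joining $i$ and $i'$. By Steps 2 and 3, $\omega v\neq\omega w$ have types $i,i'$ and stabilizers that meet nontrivially. So (D) gives
$$\frac{\mathrm{ht}(\omega w)}{\mathrm{ht}(\omega v)}=s_\varepsilon^{\pm1}=\frac{\mathrm{ht}(w)}{\mathrm{ht}(v)},$$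
the sign being determined by $(i,i')$ in both cases. Hence $\mathrm{ht}(\omega v)/\mathrm{ht}(v)=\mathrm{ht}(\omega w)/\mathrm{ht}(w)$ for neighbors. As $T$ is connected,
$$\kappa(\omega):=\mathrm{ht}(\omega v)/\mathrm{ht}(v)\in S$$
is independent of $v$. By (5), $f_v((\gamma,\lambda)\omega)=\lambda f_{\gamma^{-1}v}(\omega)$. Since $\mathrm{ht}$ is $\Gamma$-invariant,
$$\kappa((\gamma,\lambda)\omega)=\mathrm{ht}(f_{\gamma^{-1}v}(\omega))/\mathrm{ht}(\gamma^{-1}v)=\kappa(\omega).$$
By ergodicity, $\kappa(\omega)=\kappa\in S$ is constant a.e.

**Step 5. The index.** Finally we compare Betti numbers once. Fix $v$ of type $i$, and let $w$ be a vertex of type $i$ and height $\kappa\,\mathrm{ht}(v)$, which exists because all heights occur. By Steps 2 and 4, $f_v(\omega)$ has type $i$ and height $\kappa\,\mathrm{ht}(v)$, so $f_v\in\Gamma w$ a.e. by (A). Conversely, $u=g_w(\omega)$ satisfies $\omega u=w$, so $u$ has type $i$ and height $\mathrm{ht}(w)/\kappa=\mathrm{ht}(v)$, and $g_w\in\Gamma v$ a.e. In particular $\Omega_{v,w}$ is non-null, and by (6) it is an ME coupling of $\Gamma_v$ with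 $\Gamma_w$ with domains of measure $m(X_l)$ for $\Gamma_v$ and $m(X_r)$ for $\Gamma_w$. By (1) and (4),
$$\frac{m(X_r)}{m(X_l)}=\frac{\beta_{n_i}(\Gamma_w)}{\beta_{n_i}(\Gamma_v)}=\frac{\mathrm{ht}(w)^{-1}}{\mathrm{ht}(v)^{-1}}=\kappa^{-1}\in S.$$
So $E(\Gamma_S)\subset S$.

## 7. Double cosets realize every index: $S\subset E(\Gamma_S)$

Let $s=a/c\in S$ in lowest terms and choose $h\in H$ with $\pi(h)=(0,s)$. By Step 1 of Section 4, $h\Gamma h^{-1}=\pi^{-1}(sD)$ and $h^{-1}\Gamma h=\pi^{-1}(s^{-1}D)$. As $\pi$ is surjective, (2) gives
$$[\Gamma:\Gamma\cap h\Gamma h^{-1}]=[D:D\cap sD]=a,\qquad[\Gamma:\Gamma\cap h^{-1}\Gamma h]=[D:D\cap s^{-1}D]=c.$$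
By Lemma 1, $\Gamma h\Gamma$ is an ergodic self-coupling of index $a/c=s$. With Section 6 this proves $E(\Gamma_S)=S$, that is, Theorem 2, and with $S=\langle2\rangle$ also Theorem 1. $\blacksquare$

*Remark (non-atomic couplings).* The coupling $\Gamma h\Gamma$ is a countable set of atoms. If a non-atomic one is wanted, take the product with a Bernoulli action of $\Gamma\times\Gamma$. The stabilizer in $\Gamma\times\Gamma$ of the point $h$ is $\{(\gamma,h^{-1}\gamma h):\gamma\in\Gamma\cap h\Gamma h^{-1}\}$, an infinite group, so it acts ergodically on the Bernoulli space. As the action on $\Gamma h\Gamma$ is transitive, an invariant subset of the product is determined by its fiber over $h$, which is invariant under this stabilizer. So the product is ergodic, and its index is still $s$.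

## 8. A nontrivial discrete $E(\Gamma)$ must be infinite

We prove Proposition 3. The idea is to compose a coupling with itself many times and then pass to a good ergodic component.

**Step 1. Ergodic components with index at least the given one.** Let $\Omega$ be a self-coupling of $\Gamma$ of index $\iota$, and let $m=\int m_z\,d\nu(z)$ be its ergodic decomposition as in Section 3, with $m_z(X_r)=1$. The component $(\Omega,m_z)$ has index $\iota_z=1/m_z(X_l)$. Since $m(X_r)$ is the total mass of $\nu$, the number $\iota^{-1}=m(X_l)/m(X_r)$ is the $\nu$-average of $\iota_z^{-1}$. So $\iota_z^{-1}\le\iota^{-1}$ for a non-null set of $z$, and some ergodic component has $\iota_z\ge\iota$. Hence $E(\Gamma)\cap[\iota,\infty)\ne\emptyset$.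

**Step 2. Composition multiplies indices.** Let $\Omega,\Omega'$ be self-couplings of indices $\iota,\iota'$. Let a middle copy $\Gamma_{\mathrm{mid}}$ of $\Gamma$ act diagonally on $\Omega\times\Omega'$, by the right action on $\Omega$ and the left action on $\Omega'$. The quotient $(\Omega\times\Omega')/\Gamma_{\mathrm{mid}}$, realized for example on the fundamental domain $X_r\times\Omega'$, carries the remaining two actions, $\Gamma_l$ from $\Omega$ and $\Gamma'_r$ from $\Omega'$.

The set $X_l\times X'_l$ is a fundamental domain for $\Gamma_l\times\Gamma_{\mathrm{mid}}$ on $\Omega\times\Omega'$: for a point $(\omega,\omega')$ there is a unique element of $\Gamma_{\mathrm{mid}}$ moving $\omega'$ into $X'_l$, and then a unique element of $\Gamma_l$ moving the first coordinate into $X_l$. In the same way $X_r\times X'_r$ is one for $\Gamma_{\mathrm{mid}}\times\Gamma'_r$. So on the quotient both actions are free, and $\Gamma_l$ and $\Gamma'_r$ have domains of measure $m(X_l)m'(X'_l)$ and $m(X_r)m'(X'_r)$. The quotient is a self-coupling of index $\iota\iota'$.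

**Step 3. Conclusion.** Let $E(\Gamma)\ne\{1\}$. Since $E(\Gamma)=E(\Gamma)^{-1}$, there is $t\in E(\Gamma)$ with $t>1$. By Step 2 there are self-couplings of index $t^n$ for all $n\ge1$. By Step 1, $E(\Gamma)\cap[t^n,\infty)\ne\emptyset$, and by inversion $E(\Gamma)\cap(0,t^{-n}]\ne\emptyset$. So $E(\Gamma)$ is unbounded with infimum $0$, and in particular infinite. $\square$

*Remark (all couplings versus ergodic ones).* If $S\ne\{1\}$, then $I_{\mathrm{ME}}(\Gamma_S)=\mathbb R_+^*$, because it is convex and contains $S$, which is unbounded with infimum $0$. So $I_{\mathrm{ME}}$ alone does not distinguish these groups from products $\Gamma'\times(\text{infinite amenable})$, whereas the set of ergodic indices does when that set is known. For instance, $E(\mathbb Z\times\Delta)=\mathbb R_+^*$ by Section 1.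

*Remark (generation).* The groups $\Gamma_S$ are not finitely generated, because $\pi$ maps them onto the infinitely generated abelian group $D$. These notes do not treat the existence of finitely generated examples, nor whether $c^{\mathbb Z}$ with $c$ irrational can occur as $E(\Gamma)$.
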